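# Closed ideals in the $C^*$-algebra of the Koopman representation of the Grigorchuk group

## 1. Quotients of $C^*_\pi(\mathcal G)$, and ideals that contain a finite sum

A group acting on a rooted tree acts on the boundary of the tree, hence by unitary operators on the $L^2$-space of the boundary. Take the linear span of these unitaries and close it in norm. The resulting $C^*$-algebra has many finite dimensional quotients: restrict everything to the functions that depend only on the first $n$ letters of a boundary point. For one particular group, the Grigorchuk group, we ask whether *every* proper quotient of this $C^*$-algebra is finite dimensional. The problem is stated as a conjecture in Rostislav Grigorchuk, Magdalena Musat and Mikael Rørdam, "Just-infinite C*-algebras", arXiv:1604.08774 (2016). We prove that the answer is yes.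

**Definition.** A $C^*$-algebra $A$ is *just-infinite* if it is infinite dimensional and $A/I$ is finite dimensional for every non-zero closed two-sided ideal $I$. It is *residually finite dimensional* (RFD) if its finite dimensional $^*$-representations separate its points.

Two small examples keep the notions apart. Let $\mathbb T$ be the unit circle. The algebra $C(\mathbb T)$ is RFD, since evaluations at points separate functions, but it is not just-infinite: the functions vanishing on a proper closed arc form a non-zero ideal whose quotient is $C(\text{arc})$. Now let $B=\mathcal K+\mathbb C1$, the compact operators on an infinite dimensional Hilbert space with the unit added. Every non-zero closed ideal of $B$ meets $\mathcal K$, hence contains the simple algebra $\mathcal K$, so $B$ is just-infinite. It is not RFD, because a finite dimensional representation must vanish on the simple, infinite dimensional algebra $\mathcal K$.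

From now on "ideal" means closed two-sided ideal. We use these textbook facts: ideals are self-adjoint and have approximate units; a $^*$-homomorphism of $C^*$-algebras is contractive, and isometric if it is injective; a finite dimensional $C^*$-algebra is a direct sum of matrix algebras, and its ideals are the partial sums.

**The group.** Let $X=\{0,1\}$, let $T$ be the tree of finite words over $X$, and let $\partial T=X^{\mathbb N}$ carry the product $\mu$ of the uniform measures. The Grigorchuk group $\mathcal G=\langle a,b,c,d\rangle$ is generated by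
$$a(0w)=1w,\quad a(1w)=0w,\qquad b(0w)=0\,a(w),\quad b(1w)=1\,c(w),$$
$$c(0w)=0\,a(w),\quad c(1w)=1\,d(w),\qquad d(0w)=0w,\quad d(1w)=1\,b(w).$$

**The algebra.** Tree automorphisms permute the cylinders $wX^{\mathbb N}$ with $|w|=n$, which all have measure $2^{-n}$. So they preserve $\mu$, and $(\pi(g)f)(x)=f(g^{-1}x)$ defines a unitary representation of $\mathcal G$ on $H=L^2(\partial T,\mu)$, the *Koopman representation*. We extend $\pi$ linearly to the group algebra $\mathbb C[\mathcal G]$ and write
$$A=C^*_\pi(\mathcal G)=\overline{\pi(\mathbb C[\mathcal G])}\subset B(H).$$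

**Theorem 1.** $A=C^*_\pi(\mathcal G)$ is just-infinite and RFD.

One case is easy.

**Proposition 1 (the easy case).** If an ideal $J$ of $A$ contains $\pi(\alpha)\neq0$ for some $\alpha\in\mathbb C[\mathcal G]$, then $\dim A/J<\infty$.

We prove Proposition 1 first; this takes Sections 2 and 3. Then we ask what changes when $J$ is an arbitrary non-zero ideal, whose elements are only norm limits of finite sums $\pi(\alpha)$.

## 2. Sections, and a finite index subgroup containing copies of itself

**Definition.** For $g\in\mathcal G$ and $w\in X^n$ the *section* $g|_w$ is the tree automorphism with $g(wy)=g(w)\,g|_w(y)$.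

Comparing $(gh)(wy)$ with $g(h(w)\,h|_w(y))$ gives
$$(gh)|_w=g|_{h(w)}\,h|_w ,\tag{1}$$
and likewise $g|_{wv}=(g|_w)|_v$. The sections of generators are generators or $1$, so by (1) all sections of elements of $\mathcal G$ lie in $\mathcal G$. For example $b|_1=c$, $b|_{10}=c|_0=a$, and $b|_{110}=d|_0=1$.

An element fixing the first level is written $g=(g|_0,g|_1)$. Thus
$$b=(a,c),\quad c=(a,d),\quad d=(1,b),\qquad aba=(c,a),\quad aca=(d,a),\quad ada=(b,1).\tag{2}$$
Clearly $a^2=1$. From $b^2=(1,c^2)$, $c^2=(1,d^2)$, $d^2=(1,b^2)$ we see, by induction on the level, that $b^2,c^2,d^2$ act trivially on every level; so $b^2=c^2=d^2=1$. In the same way $bc=(1,cd)$, $cd=(a,db)$, $db=(a,bc)$, compared with $d=(1,b)$, $b=(a,c)$, $c=(a,d)$, give $bc=d$, $cd=b$, $db=c$ by a simultaneous induction on the level. Since $bc=d$ is an involution, $cb=(bc)^{-1}=d=bc$, and similarly $b,c,d$ all commute.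

**Lemma 1.** (a) For $u\in X^n$ and $g\in\mathcal G$ there is $h\in\mathcal G$ with $h(u)=u$ and $h|_u=g$. (b) $\mathcal G$ acts transitively on each $X^n$.

*Proof.* (a) On the stabilizer of a vertex $u$ the map $h\mapsto h|_u$ is a homomorphism, by (1). For $n=1$, list the sections in (2): at $0$ they are $a,a,1,c,d,b$, and at $1$ they are $c,d,b,a,a,1$. In both lists all generators occur, so the homomorphism is onto. For $u=u'i$ with $i\in X$, choose $h'$ with $h'(i)=i$, $h'|_i=g$, and by induction $h$ with $h(u')=u'$, $h|_{u'}=h'$. Then $h(u'i)=u'i$ and $h|_{u'i}=h'|_i=g$.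

(b) We move every $u\in X^n$ to $0^n$. Write $u=u'i$. By induction some $g$ maps $u'$ to $0^{n-1}$, so $g(u)=0^{n-1}j$. If $j=1$, apply an element that fixes $0^{n-1}$ and has section $a$ there, which exists by (a). $\square$

Let $t=(ab)^2$ and let $K$ be the normal closure of $t$ in $\mathcal G$.

**Lemma 2.** $\mathcal G/K$ is a quotient of $\mathbb Z/2\times D_4$ with $|D_4|=8$; here $b$ is the image of the generator of $\mathbb Z/2$, and $a,d$ are the images of generating reflections of $D_4$. So $[\mathcal G:K]\le16$.

*Proof.* We have $(ad)^2=(ada)d=(b,1)(1,b)=(b,b)$, so $(ad)^4=1$ and the involutions $a,d$ generate a quotient of $D_4$. Modulo $K$ the involutions $a$ and $b$ commute, because $abab\in K$. Also $b$ commutes with $d$, and $c=bd$. $\square$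

**Lemma 3.** If $k\in K$, then $(k,1)$ and $(1,k)$ belong to $K$. Hence for $u\in X^n$ and $k\in K$ there is $k_u\in K$ that acts as $k$ on the subtree below $u$ and trivially off it.

*Proof.* By (2), $t=(aba)b=(c,a)(a,c)=(ca,ac)$. The element $t^{-1}\cdot dtd^{-1}$ lies in $K$. Since $d=(1,b)$, its section at $0$ is $(ca)^{-1}(ca)=1$, and its section at $1$ is
$$(ac)^{-1}\,b\,(ac)\,b=c\,aba\,cb=c\,aba\,d=c\,aba\,bc=c\,t\,c^{-1},$$
using $cb=d=bc$. So $(1,ctc^{-1})\in K$. By Lemma 1(a) we may conjugate by elements fixing the vertex $1$ with any section there; so $(1,gtg^{-1})\in K$ for all $g\in\mathcal G$. Taking products and inverses, $(1,k)\in K$ for all $k\in K$. Conjugation by $a$ gives $(k,1)\in K$. The last claim follows by induction on $n$: if $u=iu'$ with $i\in X$, put $k_{u'}$ in coordinate $i$ and $1$ in the other. $\square$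

**Lemma 4.** For every $g\in\mathcal G$, $|\{w\in X^n: g|_w\neq1\}|/2^n\to0$ as $n\to\infty$.

*Proof.* Let $n\ge1$. Then $a|_w=1$ for all $w\in X^n$. Let $s\in\{b,c,d\}$. If $w=1^j0v$ with $v$ non-empty, then $s|_{1^j0}\in\{a,1\}$, so $s|_w=1$. The only words of length $n$ not of this form are $1^n$ and $1^{n-1}0$, so $s$ has at most two non-trivial sections on level $n$. By (1), if $(gh)|_w\ne1$ then $h|_w\ne1$ or $g|_{h(w)}\neq1$, and $w\mapsto h(w)$ is a bijection of $X^n$. So the number of non-trivial sections on level $n$ is subadditive under products, and for $g$ it is at most $2|g|$, where $|g|$ is the word length. $\square$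

## 3. Block matrices with scalar columns, and the proof of the easy case

**Block form.** Identify $\ell^2(X^n)\otimes H$ with $H$ by sending $\delta_w\otimes\eta$ to the function with value $2^{n/2}\eta(y)$ at $wy$ and $0$ outside $wX^{\mathbb N}$. This is unitary since $\mu(wX^{\mathbb N})=2^{-n}$. Because $g^{-1}(g(w)y)=w\,(g|_w)^{-1}(y)$, we get $\pi(g)(\delta_w\otimes\eta)=\delta_{g(w)}\otimes\pi(g|_w)\eta$, that is,
$$\pi(g)=\sum_{w\in X^n}e_{g(w),w}\otimes\pi(g|_w).\tag{3}$$
The entries of $\pi(\alpha)$, $\alpha\in\mathbb C[\mathcal G]$, therefore lie in $\pi(\mathbb C[\mathcal G])$. Matrix entries are norm continuous, so $A\subset M_{X^n}(A)$ for each $n$. For $f\in A$ write $f=\sum e_{vw}\otimes f_{vw}$ with $f_{vw}\in A$. On level $1$, for instance,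
$$\pi(a)=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad \pi(b)=\begin{pmatrix}\pi(a)&0\\0&\pi(c)\end{pmatrix},\quad \pi(c)=\begin{pmatrix}\pi(a)&0\\0&\pi(d)\end{pmatrix},\quad \pi(d)=\begin{pmatrix}1&0\\0&\pi(b)\end{pmatrix}.$$

**A reservoir of matrices inside $A$.** Let $I$ be the ideal of $A$ generated by $\{\pi(k)-1:k\in K\}$. The image of $\pi(g)$ in $A/I$ depends only on the coset $gK$, so the image of $\mathbb C[\mathcal G]$ in $A/I$ has dimension at most $16$ by Lemma 2. It is closed and dense, so $\dim A/I\le16$.

**Lemma 5.** For every $n$, $M_{X^n}(I)\subset A$. It is an ideal of $A$, and $\dim A/M_{X^n}(I)<\infty$.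

*Proof.* First we reach the diagonal. For $k\in K$ and $u\in X^n$, the element $k_u$ of Lemma 3 fixes $X^n$ pointwise, has section $k$ at $u$ and section $1$ at the other words. By (3),
$$e_{uu}\otimes(\pi(k)-1)=\pi(k_u)-1\in A.$$
Next we fill in the ideal. If $h(u)=u$ and $h|_u=g$, then (3) gives $\pi(h)(e_{uu}\otimes y)=e_{uu}\otimes\pi(g)y$ and $(e_{uu}\otimes y)\pi(h)=e_{uu}\otimes y\pi(g)$. By Lemma 1(a) every $g\in\mathcal G$ occurs, so $e_{uu}\otimes\pi(g)(\pi(k)-1)\pi(g')\in A$ for all $g,g'\in\mathcal G$ and $k\in K$. The closed span of the elements $\pi(g)(\pi(k)-1)\pi(g')$ is $I$. Hence $e_{uu}\otimes I\subset A$.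

Now we leave the diagonal. Given $u,v\in X^n$, take $h\in\mathcal G$ with $h(u)=v$, by Lemma 1(b). Then $\pi(h)(e_{uu}\otimes x)=e_{vu}\otimes\pi(h|_u)x$ for $x\in I$, and $\pi(h|_u)I=I$ because $\pi(h|_u)$ is a unitary of $A$. So $e_{vu}\otimes I\subset A$, and $M_{X^n}(I)\subset A$.

Finally, $M_{X^n}(I)$ is an ideal of $M_{X^n}(A)\supset A$, hence of $A$. The kernel of $A\to M_{X^n}(A)\to M_{X^n}(A/I)$ is $A\cap M_{X^n}(I)=M_{X^n}(I)$, so $A/M_{X^n}(I)$ embeds in the finite dimensional algebra $M_{X^n}(A/I)$. $\square$

So it suffices to show that a given non-zero ideal contains some $M_{X^n}(I)$.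

**Scalar columns.** For $\alpha=\sum_g\alpha_g g\in\mathbb C[\mathcal G]$ put
$$W_n=W_n(\alpha)=\{w\in X^n: g|_w=1\text{ for all }g\in\operatorname{supp}\alpha\},\qquad S_n:\ell^2(W_n)\to\ell^2(X^n),\quad S_n\delta_w=\sum_g\alpha_g\delta_{g(w)}.$$
By (3), the columns of $\pi(\alpha)$ with index in $W_n$ have scalar entries:
$$\pi(\alpha)(\xi\otimes\eta)=S_n\xi\otimes\eta\qquad(\xi\in\ell^2(W_n),\ \eta\in H).\tag{4}$$
By Lemma 4, applied to the finitely many $g\in\operatorname{supp}\alpha$, we have $|W_n|/2^n\to1$.

**An example by hand.** Let $\alpha=b-c$. On level $1$, $\pi(\alpha)=\operatorname{diag}(0,\pi(c)-\pi(d))$: no scalar is in sight except $0$. On level $2$ the block $\pi(c)-\pi(d)$ becomes $\operatorname{diag}(\pi(a)-1,\ \pi(d)-\pi(b))$. On level $3$ the part below the vertex $10$ is the scalar block $\begin{pmatrix}-1&1\\1&-1\end{pmatrix}$. In the notation above, $100\in W_3$, because $b|_{100}=c|_{00}=a|_0=1$ and $c|_{100}=d|_{00}=1$; and $b(100)=101$, $c(100)=100$, so $S_3\delta_{100}=\delta_{101}-\delta_{100}$.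

**Proof of Proposition 1.** *We look for one non-zero scalar entry.* Let $\pi(\alpha)\ne0$ be in $J$. Functions depending on finitely many letters are dense in $H$, so there is such a $\varphi$ with $\pi(\alpha)\varphi\neq0$. Put $\varphi_n=\varphi\cdot1_{W_nX^{\mathbb N}}$. Since $\varphi$ is bounded,
$$\|\varphi-\varphi_n\|^2\le\|\varphi\|_\infty^2\,(1-|W_n|/2^n)\to0 .\tag{5}$$
So $\pi(\alpha)\varphi_n\ne0$ for all large $n$. If $n$ is also at least the number of letters on which $\varphi$ depends, then $\varphi_n=\xi'\otimes1$ with $\xi'\in\ell^2(W_n)$, where $1\in H$ is the constant function. By (4), $S_n\xi'\neq0$. So $S_n\ne0$, and there are $w\in W_n$, $v\in X^n$ such that the $(v,w)$ entry of $\pi(\alpha)$ is a scalar $\gamma\ne0$.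

*We use this entry to move $I$ into $J$.* Let $x,x'\in I$ and $u,u'\in X^n$. By Lemma 5, $e_{uv}\otimes x$ and $e_{wu'}\otimes x'$ lie in $A$, so
$$(e_{uv}\otimes x)\,\pi(\alpha)\,(e_{wu'}\otimes x')=\gamma\,e_{uu'}\otimes xx'\in J .$$
Products $xx'$ span a dense subspace of $I$, because $I$ has an approximate unit. So $e_{uu'}\otimes I\subset J$ for all $u,u'$, that is, $M_{X^n}(I)\subset J$. By Lemma 5, $\dim A/J<\infty$. $\square$

For an ideal containing $\pi(b)-\pi(c)$ the example above gives $M_{X^3}(I)\subset J$.

## 4. Elements that are only limits of finite sums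

What changes for a general ideal? First, a non-zero ideal of a completion may contain no non-zero element of the dense algebra. Take $\mathbb C[\mathbb Z]\subset C(\mathbb T)$, the Laurent polynomials. A non-zero Laurent polynomial has finitely many zeros on $\mathbb T$, so none lies in the ideal of functions vanishing on an arc. Note that $\mathbb C[\mathbb Z]$ is just-infinite as an algebra: it is infinite dimensional, and each non-zero ideal contains some $p\neq0$, with $\dim\mathbb C[z,z^{-1}]/(p)<\infty$. Yet $C(\mathbb T)$ is not just-infinite. So although the $^*$-algebra $\pi(\mathbb C[\mathcal G])$ is known to be just-infinite, no formal argument carries this over to $A$.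

The sensible attempt is to approximate. Let $f\in J$ with $\|f\|=1$, and choose $\alpha\in\mathbb C[\mathcal G]$ with $\|f-\pi(\alpha)\|<\frac14$. For $w\in W_n(\alpha)$ let $\gamma$ be the $(v,w)$ entry of $\pi(\alpha)$. Then $\|f_{vw}-\gamma1\|<\frac14$. If $|\gamma|\ge\frac14$, then $f_{vw}$ is invertible in $A$ by the Neumann series, and the proof of Proposition 1 goes through with $xf_{vw}x'$ in place of $\gamma xx'$.

The attempt stops at the size of $\gamma$: an operator of norm $1$ can have only small entries. Here is an example inside $\pi(\mathbb C[\mathcal G])$. Fix $m$. The group $\mathcal G$ acts on $X^m$ through a finite group, transitively. Let $S\subset\mathcal G$ contain exactly one element for each permutation in that finite group, and put $\alpha=|S|^{-1}\sum_{g\in S}g$. As an average of unitaries fixing the constants, $\pi(\alpha)$ has norm $1$. Let $n\ge m$ and $w\in X^n$, with prefix $w'$ of length $m$. As $g$ runs through $S$, the word $g(w')$ takes each value in $X^m$ exactly $|S|/2^m$ times. So at most $|S|/2^m$ elements $g\in S$ satisfy $g(w)=v$,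 and every entry of $\pi(\alpha)$ on level $n$ has norm at most $2^{-m}$. For $m\ge3$ this is at most $\frac18$, and then the estimate $\|f_{vw}-\gamma1\|<\frac14$ for a single entry is satisfied also by $f_{vw}=0$. A smaller tolerance does not help by itself: it requires a new $\alpha$, and nothing so far bounds the entries of the new $\alpha$ from below in terms of the tolerance.

In this example, however, a *combination* of scalar columns is large. Apply (5) with $\varphi=1$: the functions $\varphi_n=1_{W_nX^{\mathbb N}}$ converge to $1$, so $\pi(\alpha)\varphi_n\to\pi(\alpha)1=1$. With $\xi=|W_n|^{-1/2}\sum_{w\in W_n}\delta_w$ this says $\|S_n\xi\|\to1$. So we should not look at one entry, but compress $f$ between a column vector $\xi$ and the row vector in the direction of $S_n\xi$. Two things make this possible. The scalar columns have almost full measure, so they see the whole norm of $\pi(\alpha)$. And Lemma 5 puts *all* matrices over $I$ into $A$, so rows and columns with arbitrary scalar coefficients are available.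

## 5. Compression along a scalar column: proof of Theorem 1

**Step 1. $A$ is RFD and infinite dimensional.** The functions depending on the first $n$ letters form the subspace $\ell^2(X^n)\otimes1$. By (3) with $\pi(g|_w)1=1$, it is invariant, and $\pi(g)(\delta_w\otimes1)=\delta_{g(w)}\otimes1$. These finite dimensional invariant subspaces have dense union, so the restrictions of $A$ to them separate points, and $A$ is RFD. By Lemma 1(b), the vectors $\pi(g)(\delta_w\otimes1)$, $g\in\mathcal G$, run through a basis of $\ell^2(X^n)\otimes1$; so the linear map $f\mapsto f(\delta_w\otimes1)$ on $A$ has rank at least $2^n$. Hence $\dim A\ge2^n$ for all $n$.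

**Step 2. Scalar columns see the norm.** *Claim: if $r\ge0$ and $\|\pi(\alpha)\|>r$, there are $n$ and a unit vector $\xi\in\ell^2(W_n)$ with $\|S_n\xi\|>r$.*

Choose $\varphi\in H$ depending on finitely many letters with $\|\pi(\alpha)\varphi\|>r\|\varphi\|$; then $\varphi\ne0$. With $\varphi_n=\varphi\cdot1_{W_nX^{\mathbb N}}$, (5) gives $\varphi_n\to\varphi$, so $\|\pi(\alpha)\varphi_n\|-r\|\varphi_n\|$ converges to a positive number and $\|\varphi_n\|$ converges to $\|\varphi\|>0$. So for all large $n$ we have both $\|\pi(\alpha)\varphi_n\|>r\|\varphi_n\|$ and $\varphi_n\neq0$. For large $n$ also $\varphi_n=\xi'\otimes1$ with $\xi'\in\ell^2(W_n)$, and (4) turns the inequality into $\|S_n\xi'\|>r\|\xi'\|$ with $\xi'\ne0$. Normalize $\xi'$.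

**Step 3. Compressing an element of $J$ to an invertible one.** Let $J\neq0$ be an ideal. Take $f\in J$ with $\|f\|=1$ and $\alpha\in\mathbb C[\mathcal G]$ with $\|f-\pi(\alpha)\|<\frac14$. Then $\|\pi(\alpha)\|>\frac34$. By Step 2 there are $n$ and a unit vector $\xi\in\ell^2(W_n)$ with $\lambda:=\|S_n\xi\|>\frac34$. Put $\zeta=S_n\xi/\lambda$. For a unit vector $\theta\in\ell^2(X^n)$ let $V_\theta:H\to\ell^2(X^n)\otimes H$ be the isometry $V_\theta\eta=\theta\otimes\eta$. Define
$$y=V_\zeta^*\,f\,V_\xi=\sum_{v,w}\overline{\zeta_v}\,\xi_w\,f_{vw}\in A .$$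
By (4), $V_\zeta^*\pi(\alpha)V_\xi\eta=V_\zeta^*(S_n\xi\otimes\eta)=\langle S_n\xi,\zeta\rangle\eta=\lambda\eta$. Hence
$$\|y-\lambda1\|\le\|f-\pi(\alpha)\|<\tfrac14<\lambda ,$$
and $y$ is invertible in $A$ by the Neumann series.

**Step 4. $J$ contains $M_{X^n}(I)$.** We realize the compression by multiplications inside $A$. Let $x,x'\in I$ and $u,u'\in X^n$. By Lemma 5 the row $\sum_v\overline{\zeta_v}\,e_{uv}\otimes x$ and the column $\sum_w\xi_w\,e_{wu'}\otimes x'$ lie in $A$. Since $f\in J$,
$$\Big(\sum_v\overline{\zeta_v}\,e_{uv}\otimes x\Big)\,f\,\Big(\sum_w\xi_w\,e_{wu'}\otimes x'\Big)=\sum_{v,w}\overline{\zeta_v}\,\xi_w\,e_{uu'}\otimes xf_{vw}x'=e_{uu'}\otimes xyx'\in J .$$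
As $I$ is an ideal and $y$ is invertible in $A$, we have $yI\subset I=yy^{-1}I\subset yI$, so $yI=I$. So the elements $xyx'$ are exactly the products of two elements of $I$, and their closed span is $I$ because $I$ has an approximate unit. Hence $e_{uu'}\otimes I\subset J$ for all $u,u'\in X^n$, that is, $M_{X^n}(I)\subset J$.

**Step 5. Conclusion.** By Lemma 5, $\dim A/J\le\dim A/M_{X^n}(I)<\infty$. With Step 1, $A$ is RFD and just-infinite, which proves Theorem 1. $\blacksquare$

For contrast, neither $\mathbb C[\mathcal G]$ nor the full group $C^*$-algebra $C^*(\mathcal G)$ is just-infinite (this is known).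

## 6. The quotient $A/I$ and the list of all ideals

Let $E_0\subset H$ be the constants. For $n\ge1$ let $E_n$ be the space of functions that depend only on the first $n$ letters and are orthogonal to those depending only on the first $n-1$ letters. So $H=\bigoplus_{n\ge0}E_n$, and each $E_n$ is invariant. For $n\ge1$ a basis of $E_n$ is
$$\varepsilon_w=(\delta_{w0}-\delta_{w1})/\sqrt2\qquad(w\in X^{n-1}),$$
where $\delta_v$, $v\in X^n$, is the normalized indicator function of $vX^{\mathbb N}$.

**Theorem 2.** Let $\pi_n=\pi|_{E_n}$, $d_0=1$ and $d_n=2^{n-1}$ for $n\ge1$. The $\pi_n$ $(n\ge0)$ are irreducible and pairwise inequivalent, with $\dim\pi_n=d_n$. The non-zero closed ideals of $A$ are exactly the ideals $J_F=\bigcap_{n\in F}\ker\pi_n$ for $F\subset\{0,1,2,\dots\}$ finite ($J_\emptyset=A$). These are pairwise distinct, and $A/J_F\cong\bigoplus_{n\in F}M_{d_n}(\mathbb C)$. Moreover $\mathrm{Prim}(A)=\{0\}\cup\{\ker\pi_n:n\ge0\}$.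

The first cases by hand. $\pi_0=:\psi_+$ is the trivial character. $E_1$ is spanned by $(\delta_0-\delta_1)/\sqrt2$, and $\pi_1=:\psi_-$ is the character with value $-1$ on $g$ iff $g$ flips the first letter: $\psi_-(a)=-1$, $\psi_-(b)=\psi_-(c)=\psi_-(d)=1$. For $w\in X^n$, $g$ maps $\{w0,w1\}$ to $\{g(w)0,g(w)1\}$, with a flip iff $g|_w$ flips the first letter, so
$$\pi_{n+1}(g)\,\varepsilon_w=\psi_-(g|_w)\,\varepsilon_{g(w)}\qquad(w\in X^n).\tag{6}$$
On $E_2$ this gives, in the basis $\varepsilon_0,\varepsilon_1$,
$$\pi_2(a)=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad \pi_2(b)=\begin{pmatrix}-1&0\\0&1\end{pmatrix},\qquad \pi_2(t)=\big(\pi_2(a)\pi_2(b)\big)^2=\begin{pmatrix}0&1\\-1&0\end{pmatrix}^2=-1 .\tag{7}$$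

Write $I_n=M_{X^n}(I)$, with $I_0=I$. By Section 5 every non-zero ideal contains some $I_n$, so everything reduces to $A/I_n$, which sits in $M_{X^n}(A/I)$. We know $\dim A/I\le16$; the key computation finds $A/I$ exactly.

**Lemma 6.** $A/I\cong\mathbb C^2$ via $\psi_+\oplus\psi_-$.

*Proof.* **Step 1. The candidates.** Both $\psi_\pm$ are representations of $A$, as restrictions to $E_0$ and $E_1$. Since $\psi_\pm(t)=1$, they are trivial on $K$ and vanish on $I$. Conversely, an irreducible representation $\sigma$ of the finite dimensional algebra $A/I$ restricts to an irreducible representation of $\mathcal G/K$, hence of $\mathbb Z/2\times D_4$ by Lemma 2. Since $D_4$ has four characters and one irreducible representation of dimension $2$, $\sigma$ has dimension $1$ or $2$. We use that $\sigma$ is a representation of $A$, hence contractive for the norm of $A$, to exclude all candidates but $\psi_\pm$.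

**Step 2. Norm estimates in $A$.** Identify group elements with their images in $A$. Put $q_\pm=\frac12(1\pm a)$ and let
$$p_0=\tfrac14(1+b+c+d),\quad p_1=\tfrac14(1-b-c+d),\quad p_2=\tfrac14(1+b-c-d),\quad p_3=\tfrac14(1-b+c-d)$$
be the projections onto the joint eigenspaces of $b,c,d$. Inserting $b=\operatorname{diag}(a,c)$, $c=\operatorname{diag}(a,d)$, $d=\operatorname{diag}(1,b)$ in $M_2(A)$, we find
$$p_0=\operatorname{diag}(q_+,p_0),\quad p_1=\operatorname{diag}(q_-,p_2),\quad p_2=\operatorname{diag}(0,p_3),\quad p_3=\operatorname{diag}(0,p_1).$$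
For instance, the first entry of $p_1$ is $\frac14(1-a-a+1)=q_-$ and the second is $\frac14(1-c-d+b)=p_2$. Conjugation by $a$ swaps the two diagonal entries. Therefore:

* (i) $p_2ap_2=(p_2\cdot ap_2a)a=\operatorname{diag}(0,p_3)\operatorname{diag}(p_3,0)\,a=0$, and likewise $p_3ap_3=0$.
* (ii) $\|q_-p_2\|^2=\|p_2q_-p_2\|=\|\frac12(p_2-p_2ap_2)\|\le\frac12$, and $\|q_+p_3\|^2=\|\frac12(p_3+p_3ap_3)\|\le\frac12$, by (i).
* (iii) $p_1\cdot ap_1a=\operatorname{diag}(q_-,p_2)\operatorname{diag}(p_2,q_-)=\operatorname{diag}(q_-p_2,\,p_2q_-)$, so $\|p_1ap_1\|\le\frac1{\sqrt2}$ by (ii), and hence $\|q_-p_1\|^2=\|\frac12(p_1-p_1ap_1)\|\le\frac12\big(1+\frac1{\sqrt2}\big)<1$.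
* (iv) $p_0\cdot ap_2a=\operatorname{diag}(q_+,p_0)\operatorname{diag}(p_3,0)=\operatorname{diag}(q_+p_3,0)$ has norm at most $\frac1{\sqrt2}$ by (ii), and $p_1\cdot ap_3a=\operatorname{diag}(q_-,p_2)\operatorname{diag}(p_1,0)=\operatorname{diag}(q_-p_1,0)$ has norm less than $1$ by (iii).

**Step 3. One-dimensional $\sigma$.** If $\sigma$ is non-trivial on $\{1,b,c,d\}$, then $\sigma(p_i)=1$ for some $i\in\{1,2,3\}$, so $|\sigma(p_iap_i)|=|\sigma(a)|=1$. This contradicts (i) if $i=2,3$, and (iii) if $i=1$. So $\sigma(b)=\sigma(c)=\sigma(d)=1$ and $\sigma(a)=\pm1$, that is, $\sigma=\psi_\pm$.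

**Step 4. Two-dimensional $\sigma$.** Here $\sigma(b)=\beta=\pm1$ is scalar and $a,d$ act through the $2$-dimensional irreducible representation of $D_4$. Up to equivalence $\sigma(d)=\operatorname{diag}(1,-1)$, $\sigma(a)=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, and $\sigma(c)=\sigma(b)\sigma(d)=\beta\operatorname{diag}(1,-1)$. If $\beta=1$, then $\sigma(p_0)=\operatorname{diag}(1,0)$ and $\sigma(p_2)=\operatorname{diag}(0,1)$, so $\sigma(ap_2a)=\operatorname{diag}(1,0)$ and $\|\sigma(p_0\cdot ap_2a)\|=1$, against (iv). If $\beta=-1$, then $\sigma(p_1)=\operatorname{diag}(1,0)$ and $\sigma(p_3)=\operatorname{diag}(0,1)$, so $\sigma(ap_3a)=\operatorname{diag}(1,0)$ and $\|\sigma(p_1\cdot ap_3a)\|=1$, against (iv).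

So the irreducible representations of $A/I$ are exactly $\psi_+\neq\psi_-$, and the finite dimensional $C^*$-algebra $A/I$ is $\mathbb C^2$ via $\psi_+\oplus\psi_-$. $\square$

**Proof of Theorem 2.**

**Step 1. The $\pi_n$ are irreducible and inequivalent.** $\pi_0$ and $\pi_1$ are distinct characters. By (7), the only lines in $E_2$ invariant under $b$ are spanned by $\varepsilon_0$ and $\varepsilon_1$, and $a$ swaps them; so $\pi_2$ is irreducible and $\pi_2(A)=M_2(\mathbb C)$. Since $\pi_2(t)-1=-2$, the ideal $\pi_2(I)$ of $M_2(\mathbb C)$ is all of $M_2(\mathbb C)$. For $n\ge2$ the block form on level $n-2$ identifies $\ell^2(X^{n-2})\otimes E_2$ with $E_n$, by $\delta_u\otimes\varepsilon_w\mapsto\varepsilon_{uw}$. The subalgebra $M_{X^{n-2}}(I)\subset A$ acts there as $M_{X^{n-2}}(\pi_2(I))$, that is, as all operators. So $\pi_n$ is irreducible of dimension $2^{n-2}\cdot2=2^{n-1}$. The dimensions $1,1,2,4,8,\dots$ together with $\pi_0\ne\pi_1$ show that the $\pi_n$ are pairwise inequivalent.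

**Step 2. Identifying $I_n$.** By Lemma 5 and Lemma 6, $A/I_n$ embeds in $M_{X^n}(A/I)=M_{X^n}(\mathbb C)\oplus M_{X^n}(\mathbb C)$ through the two representations
$$g\mapsto\sum_{w\in X^n}\psi_\pm(g|_w)\,e_{g(w),w}.$$
For $\psi_+$ this is the permutation representation on $\ell^2(X^n)$, that is, $\pi_0\oplus\dots\oplus\pi_n$. For $\psi_-$ it is $\pi_{n+1}$, by (6). Hence $\pi_0\oplus\dots\oplus\pi_{n+1}$ is a faithful representation of $A/I_n$, and $I_n=J_{\{0,\dots,n+1\}}$.

**Step 3. Quotients by $J_F$.** For finite $F$ the representation $\bigoplus_{n\in F}\pi_n$ maps $A$ *onto* $\bigoplus_{n\in F}M_{d_n}(\mathbb C)$, because the summands are finite dimensional, irreducible and pairwise inequivalent. Its kernel is $J_F$, so $A/J_F\cong\bigoplus_{n\in F}M_{d_n}(\mathbb C)$. As $\dim A=\infty$, $J_F\neq0$. If $F\ne F'$, say $m\in F\setminus F'$ (after exchanging names if necessary), then by surjectivity for $F\cup F'$ some $f\in A$ has $\pi_m(f)=1$ and $\pi_n(f)=0$ for all other $n\in F\cup F'$. So $f\in J_{F'}\setminus J_F$, and the $J_F$ are pairwise distinct.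

**Step 4. There are no other non-zero ideals.** Let $J\neq0$ be an ideal. By Section 5 it contains some $I_n$. By Steps 2 and 3, $A/I_n\cong\bigoplus_{m=0}^{n+1}M_{d_m}(\mathbb C)$ via the $\pi_m$. The image of $J$ is a partial sum, so $J$ is the common kernel of the $\pi_m$ for the remaining indices, that is, $J=J_F$ with $F\subset\{0,\dots,n+1\}$.

**Step 5. Primitive ideals.** Each $\ker\pi_n$ is primitive, and non-zero because $\dim A=\infty$. Conversely, the kernel of an irreducible representation, if not $0$, is some $J_F$ with $F\ne\emptyset$. An irreducible representation of $\bigoplus_{n\in F}M_{d_n}(\mathbb C)$ factors through one summand, and it is faithful only if $|F|=1$. So the non-zero primitive ideals are the $\ker\pi_n$. Finally $0$ is primitive: if $J,J'$ are non-zero ideals, then $JJ'=J\cap J'$ has finite codimension in $A$, hence is non-zero. So $0$ is a prime ideal of $A$. As $\mathcal G$ is countable, $A$ is separable, and so $0$ is primitive (Dixmier, *$C^*$-algebras*, 3.9.1). $\blacksquare$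

## 7. Branch groups whose sections die out

Now let $T$ be a spherically homogeneous rooted tree: its vertices are the words $x_1\dots x_n$ with $x_i$ in a finite alphabet $Y_i$ with at least two letters. Let $X_n=Y_1\times\dots\times Y_n$ be its $n$-th level, and give $\partial T=\prod_iY_i$ the product $\mu$ of the uniform measures. For $w\in X_n$ the section $g|_w$ is an automorphism of the tree $T^{(n)}$ of words in the alphabets from position $n+1$ on, and (1) holds as before.

**Definition.** For $G\le\mathrm{Aut}(T)$ and $w\in X_n$, $\mathrm{Rist}_G(w)$ is the group of $g\in G$ acting trivially off the subtree below $w$, and $\mathrm{Rist}_G(n)$ is the subgroup generated by all $\mathrm{Rist}_G(w)$, $w\in X_n$. A level-transitive $G$ is a *branch group* if all $\mathrm{Rist}_G(n)$ have finite index in $G$.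

In $\mathcal G$, for example, $\mathrm{Rist}_{\mathcal G}(u)\supset\{k_u:k\in K\}$ by Lemma 3.

**Theorem 3.** Let $T$ be a spherically homogeneous rooted tree with $n$-th level $X_n$. Let $G\le\mathrm{Aut}(T)$ be a countable level-transitive branch group (all $\mathrm{Rist}_G(n)$ have finite index) such that for every $g\in G$

(T) $\quad|\{w\in X_n:g|_w\neq1\}|/|X_n|\to0\quad(n\to\infty).$

Then $C^*_\pi(G)$ is RFD and just-infinite, where $\pi$ is the Koopman representation on $L^2(\partial T)$. If the finite-index assumption is dropped, it remains true that every non-zero ideal contains $\{\pi(k)-1:k\in\mathrm{Rist}_G(n)\}$ for some $n$.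

For $\mathcal G$, which is known to be a branch group, (T) is Lemma 4, so this gives Theorem 1 again. Finite index matters for the first conclusion. Let $\tau(0w)=1w$, $\tau(1w)=0\,\tau(w)$ on the binary tree. Reading a word as a binary number with lowest digit first, $\tau$ adds $1$, so it is a $2^n$-cycle on $X^n$ and $G=\langle\tau\rangle\cong\mathbb Z$ is level-transitive. Only $\tau|_{1^n}$ is non-trivial on level $n$, so (T) holds (see the remark at the end for products and inverses). A power $\tau^k$ with $k\ne0$ moves every word of length $n$ once $2^n>|k|$, so $\mathrm{Rist}_G(n)=1$ for $n\ge1$. The eigenvalues of $\pi(\tau)$ on functions of the first $n$ letters are all $2^n$-th roots of unity, so the spectrum of $\pi(\tau)$ is $\mathbb T$ and $C^*_\pi(G)\cong C(\mathbb T)$, which is not just-infinite.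

Two tools of Section 5 are missing in this generality. Sections of elements of $G$ need not lie in $G$, so the matrix entries do not lie in the algebra itself; and there is no single subgroup $K$ that reappears below every vertex. We shall work at one entry $(v,w)$ only. Section 4 warned that one entry may be too small; the cure is to fix a non-zero matrix coefficient of $f$ itself *before* approximating $f$. For this we need representations in which a single matrix coefficient of $f$ is a single entry on all deep levels.

Let $H_n=L^2(\partial T^{(n)})$ with uniform measure, and let $\kappa_n$ be the Koopman representation of $\mathrm{Aut}(T^{(n)})$ on $H_n$. As in (3), $H=L^2(\partial T)=\ell^2(X_n)\otimes H_n$ and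
$$\pi(g)=\sum_{w\in X_n}e_{g(w),w}\otimes\kappa_n(g|_w).\tag{8}$$
Put $A=C^*_\pi(G)$, and for $f\in A$ write $f=\sum e_{vw}\otimes f_{vw}$ with $f_{vw}\in B(H_n)$.

**Proof of Theorem 3.** The finite-index assumption is used only in the last step.

**Step 1. $A$ is RFD and infinite dimensional.** The functions depending on the first $n$ letters form finite dimensional invariant subspaces with dense union, so $A$ is RFD. On the $n$-th of them $\pi$ is the permutation representation on $\ell^2(X_n)$. By level-transitivity each $\delta_w$ is cyclic for it, so $\dim A\ge|X_n|\to\infty$.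

**Step 2. Boundary points along which all sections become trivial.** If $g|_w=1$ then $g|_{wv}=1$. So for fixed $g$ the sets $\{x:g|_{x_1\dots x_n}\neq1\}$ decrease with $n$, and by (T) their measures tend to $0$. As $G$ is countable, almost every $x\in\partial T$ is *good*: for each $g\in G$, $g|_w=1$ for all sufficiently long prefixes $w$ of $x$. Let $[x]$ be the countable set of sequences that differ from $x$ in finitely many letters. Cyclic shifts of the alphabets in finitely many positions form a countable group of measure preserving maps whose orbits are the sets $[x]$. Hence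
$$\Omega_0=\{x:\text{all points of }[x]\text{ are good}\}$$
has measure $1$. Let $x\in\Omega_0$, $z\in[x]$ and $g\in G$. For a long prefix $w$ of $z=wy$ we get $gz=g(w)y\in[x]$. So $G$ permutes $[x]$; let $\rho_x$ be the permutation representation on $\ell^2([x])$.

*Example.* For $\mathcal G$ we have $\Omega_0=\partial T\setminus[1^\infty]$, where $1^\infty=111\dots$. Indeed $b|_{1^n}\ne1$ for all $n$, so $1^\infty$ is not good. Each generator changes at most one letter of any sequence, so it preserves tail classes; and by the proof of Lemma 4, its sections along a sequence other than $1^\infty$ are eventually trivial. By (1) the same holds for products of generators along a sequence outside $[1^\infty]$.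

**Step 3. The representations $\rho_x$ together see the norm.** For $h=\sum_gh_gg\in\mathbb C[G]$ let $W_n=W_n(h)=\{w\in X_n:g|_w=1\ \forall g\in\operatorname{supp}h\}$ and $S_n:\ell^2(W_n)\to\ell^2(X_n)$, $S_n\delta_w=\sum_gh_g\delta_{g(w)}$. Let $\xi\in\ell^2(W_n)$, and let $y\in\partial T^{(n)}$ be such that $wy\in\Omega_0$ for some, equivalently all, $w\in X_n$. Let $\rho=\rho_x$ for the class $[x]$ containing the points $wy$. Since $g(wy)=g(w)y$ for $w\in W_n$ and $g\in\operatorname{supp}h$, we get
$$\pi(h)(\xi\otimes\eta)=S_n\xi\otimes\eta\ \ (\eta\in H_n),\qquad \rho(h)\Big(\sum_w\xi_w\delta_{wy}\Big)=\sum_v(S_n\xi)_v\,\delta_{vy}.\tag{9}$$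

*Claim:* $\|\pi(h)\|=\sup_{x\in\Omega_0}\|\rho_x(h)\|$.

For "$\le$", let $0\le r<\|\pi(h)\|$. By (T), $|W_n|/|X_n|\to1$. Choose $\varphi$ depending on finitely many letters with $\|\pi(h)\varphi\|>r\|\varphi\|$, so that $\varphi\ne0$, and let $\varphi_n$ be $\varphi$ times the indicator function of the set of sequences with a prefix in $W_n$. Then $\varphi_n\to\varphi$ since $\varphi$ is bounded. So for large $n$ we have $\|\pi(h)\varphi_n\|>r\|\varphi_n\|$, $\varphi_n\ne0$, and $\varphi_n=\xi'\otimes1$ with $\xi'\in\ell^2(W_n)$. By the first part of (9), $\|S_n\|>r$. Now take any point of $\Omega_0$ and let $y$ be its tail from position $n+1$ on. The map $\xi\mapsto\sum_w\xi_w\delta_{wy}$ is isometric, so the second part of (9) gives $\|S_n\|\le\|\rho(h)\|$ for the corresponding class. Hence $\sup_x\|\rho_x(h)\|>r$.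

For "$\ge$", let $x\in\Omega_0$ and let $\varphi\in\ell^2([x])$ be finitely supported. For large $n$ the finitely many points of its support have a common tail $y$ from position $n+1$ on, and their prefixes of length $n$ lie in $W_n$, because these points are good. So $\varphi=\sum_{w\in W_n}\xi_w\delta_{wy}$, and by (9), applied with a unit vector $\eta$, $\|\rho_x(h)\varphi\|=\|S_n\xi\|=\|\pi(h)(\xi\otimes\eta)\|\le\|\pi(h)\|\,\|\varphi\|$. This proves the claim.

Consequently $\pi(h)\mapsto\rho_x(h)$ is well defined and contractive, so each $\rho_x$ extends to $A$. The representation $\bigoplus_{x\in\Omega_0}\rho_x$ is isometric on the dense subalgebra $\pi(\mathbb C[G])$, hence faithful on $A$.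

**Step 4. One entry of $f$ close to a large enough scalar.** Let $J\ne0$ be an ideal and $0\neq f\in J$. By Step 3 there are $x\in\Omega_0$ and $z,z'\in[x]$ with
$$\gamma=\langle\rho_x(f)\delta_z,\delta_{z'}\rangle\ne0 .$$
Only now choose $h\in\mathbb C[G]$ with $\|f-\pi(h)\|<|\gamma|/2$. For $n$ large, $z=wy$ and $z'=vy$ with $w\in W_n(h)$, $v\in X_n$. Put $\gamma'=\sum_{g(w)=v}h_g$. By (9), $\gamma'=\langle\rho_x(h)\delta_z,\delta_{z'}\rangle$, so $|\gamma-\gamma'|\le\|f-\pi(h)\|<|\gamma|/2$ and $|\gamma'|>|\gamma|/2$. By (8) and $w\in W_n(h)$, the $(v,w)$ entry of $\pi(h)$ is $\gamma'1$. Hence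
$$\|f_{vw}-\gamma'1\|<|\gamma|/2<|\gamma'| .\tag{10}$$
As $\gamma'\ne0$, there is $g_0\in\operatorname{supp}h$ with $g_0(w)=v$, and $g_0|_w=1$ because $w\in W_n(h)$.

**Step 5. An algebra in which $f_{vw}$ is invertible.** Let $\mathrm{St}_G(w)$ be the stabilizer of $w$ in $G$, and let $D$ be the closed span of $\{\kappa_n(g|_w):g\in\mathrm{St}_G(w)\}$. Since $g\mapsto g|_w$ is a homomorphism on $\mathrm{St}_G(w)$, $D$ is a unital $C^*$-algebra. The $(v,w)$ entry of $\pi(g)$ is $0$ unless $g(w)=v$. If $g(w)=v$, then $g_0^{-1}g\in\mathrm{St}_G(w)$, and by (1)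
$$(g_0^{-1}g)|_w=(g_0^{-1})|_v\,g|_w=(g_0|_w)^{-1}g|_w=g|_w ,$$
so the entry $\kappa_n(g|_w)$ lies in $D$. By linearity and continuity $f_{vw}\in D$, and by (10) $f_{vw}$ is invertible in $D$.

**Step 6. A corner inside $J$.** Let $L$ be the ideal of $D$ generated by $\{\kappa_n(k|_w)-1:k\in\mathrm{Rist}_G(w)\}$. For such $k$, (8) gives $\pi(k)-1=e_{ww}\otimes(\kappa_n(k|_w)-1)$. For $g,g'\in\mathrm{St}_G(w)$, multiplication by $\pi(g)$ on the left and $\pi(g')$ on the right multiplies the corner by $\kappa_n(g|_w)$ and $\kappa_n(g'|_w)$. Taking closed spans, $e_{ww}\otimes L\subset A$.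

The only non-zero entry in row $w$ of $\pi(g_0^{-1})$ is the $(w,v)$ entry, and it is $\kappa_n((g_0|_w)^{-1})=1$. So for $l,l'\in L$
$$(e_{ww}\otimes l)\,\pi(g_0^{-1})\,f\,(e_{ww}\otimes l')=(e_{wv}\otimes l)\,f\,(e_{ww}\otimes l')=e_{ww}\otimes l\,f_{vw}\,l'\in J .$$
Since $f_{vw}$ is invertible in $D$, $f_{vw}L=L$, and since $L$ has an approximate unit, the closed span of $Lf_{vw}L$ is $L$. So $e_{ww}\otimes L\subset J$. In particular $\pi(k)-1\in J$ for all $k\in\mathrm{Rist}_G(w)$.

**Step 7. From one vertex to the level, and the quotient.** The set $N=\{g\in G:\pi(g)-1\in J\}$ is the kernel of the homomorphism from $G$ to the unitary group of $A/J$, so it is a normal subgroup. It contains $\mathrm{Rist}_G(w)$, hence also $g\,\mathrm{Rist}_G(w)\,g^{-1}=\mathrm{Rist}_G(g(w))$ for all $g\in G$. By level-transitivity it contains $\mathrm{Rist}_G(u)$ for all $u\in X_n$, so it contains $\mathrm{Rist}_G(n)$. This is the last statement of the theorem. If moreover $[G:\mathrm{Rist}_G(n)]<\infty$, then the image of $\mathbb C[G]$ in $A/J$ is a quotient of the finite dimensional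 algebra $\mathbb C[G/\mathrm{Rist}_G(n)]$ and is dense, so $\dim A/J<\infty$. With Step 1, $A$ is RFD and just-infinite. $\blacksquare$

**Remark (checking (T)).** Condition (T) passes to products and inverses, since $(gh)|_w\neq1$ forces $h|_w\ne1$ or $g|_{h(w)}\neq1$, and $(g^{-1})|_{g(w)}=(g|_w)^{-1}$. So it need only be checked on generators. Take for example the Gupta–Sidki $p$-groups, $p$ odd, which are branch groups (Bartholdi–Grigorchuk–Šunić, *Branch groups*, Handbook of Algebra 3). They act on the $p$-ary tree; one generator $a$ permutes the first letter cyclically and has only trivial sections on levels $n\ge1$, and the other satisfies $b=(a,a^{-1},1,\dots,1,b)$. On level $n\ge1$ the non-trivial sections of $b$ occur only at the children of the vertex $(p-1)^{n-1}$, where they are $a$, $a^{-1}$ and $b$; the sections $a^{\pm1}$ met on earlier levels have trivial sections further down. So each generator has at most three non-trivial sections on each level $n\ge1$, (T) holds, and Theorem 3 applies to these groups.
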